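\title{The local-triviality dimension of iterated joins of compact quantum groups}

\begin{abstract}
The $n$-th iterated equivariant join $E_nH$ of a compact quantum group $H$ has local-triviality dimension at most $n$. For $H=C(G)$, equality is a statement of Borsuk--Ulam type: there is no equivariant map from the join of $n+1$ copies of $G$ to the join of $n$ copies. We show that equality holds for all $n$ when $H$ has at least two characters, in particular for every nontrivial compact group, and that it fails for all large $n$ when $H\neq\mathbb C$ is finite-dimensional and the counit is its only character, for instance when $H=C^*(\Gamma)$ with $\Gamma$ a nontrivial finite perfect group. For $\Gamma=SL_2(\mathbb F_8)$ it fails at $n=2$. This answers a question of Chirvasitu and Passer in the negative. The proof reduces the drop in dimension to the contractibility of an explicit sphere of representations, and such spheres contract as soon as the matrix blocks in which they live leave room to rotate.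
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $\otimes$ is the minimal tensor product of $C^*$-algebras. We write $C_0(0,1]$ for the algebra of continuous functions on $[0,1]$ that vanish at $0$, and $t\in C_0(0,1]$ for the identity function.

A \emph{compact quantum group} is a unital $C^*$-algebra $H$ with a unital $*$-homomorphism $\Delta\colon H\to H\otimes H$ such that $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$ and such that $\Delta(H)(1\otimes H)$ and $\Delta(H)(H\otimes 1)$ are linearly dense in $H\otimes H$. We always assume that $\Delta$ is injective. A \emph{coaction} of $H$ on a unital $C^*$-algebra $A$ is an injective unital $*$-homomorphism $\delta\colon A\to A\otimes H$ such that $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and $\delta(A)(1\otimes H)$ is linearly dense in $A\otimes H$. Thus $\Delta$ is a coaction of $H$ on itself. A map $\varphi\colon A\to A'$ is \emph{equivariant} for $\delta,\delta'$ if $\delta'\varphi=(\varphi\otimes\mathrm{id})\delta$.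

The \emph{equivariant join} of $(A,\delta)$ with $H$ is
\[
A\circledast_\delta H=\{f\in C([0,1],A\otimes H): f(0)\in\mathbb C\otimes H,\ f(1)\in\delta(A)\},
\]
with the coaction obtained by applying $\mathrm{id}_A\otimes\Delta$ pointwise. The \emph{iterated joins} are $(E_0H,\Delta_0)=(H,\Delta)$ and $E_{n+1}H=E_nH\circledast_{\Delta_n}H$ with its induced coaction $\Delta_{n+1}$.

Let $H$ coact on $C_0(0,1]\otimes H$ by $\mathrm{id}\otimes\Delta$. The \emph{local-triviality dimension} $\dim^H_{LT}(A,\delta)$ is the least $m\ge0$ for which there are equivariant $*$-homomorphisms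
\[
\rho_0,\dots,\rho_m\colon C_0(0,1]\otimes H\to A\qquad\text{with}\qquad\sum_{c=0}^m\rho_c(t\otimes1)=1,
\]
and it is $\infty$ if there is no such $m$. We call the displayed identity the \emph{sum condition}, call the indices $c$ \emph{colors}, and write
\[
d_n(H)=\dim^H_{LT}(E_nH,\Delta_n).
\]

To see what these definitions measure, let $H=C(G)$ for a compact group $G$ and $A=C(X)$ for a compact $G$-space $X$. Proposition~\ref{prop:dict} shows that $E_nC(G)=C(E_nG)$, where $E_nG$ is the join of $n+1$ copies of $G$, and that each $\rho_c$ is an invariant bump function together with a trivialization of $X\to X/G$ over the set where the bump function is positive. The sum condition makes the bump functions a partition of unity. So $\dim_{LT}+1$ is the number of charts needed to exhibit $X$ as a locally trivial principal bundle, and $\dim_{LT}\le m$ holds exactly when there is a $G$-map $X\to E_mG$. The identity map gives $d_n\le n$, and $d_n=n$ says that there is no $G$-map $E_nG\to E_{n-1}G$. For $G=\mathbb Z/2$ the space $E_nG$ is the sphere $S^n$ with the antipodal action, and the statement is the Borsuk--Ulam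 theorem. For general $H$ one still has $d_0=0$ and $d_n\le n$ (Lemma~\ref{lem:mono}), and $d_1=1$ for every finite-dimensional $H\ne\mathbb C$ (Lemma~\ref{lem:d1}). All of this suggests a positive answer to the following question, which comes from the work of Chirvasitu and Passer \cite{CP}.

\medskip\noindent\textbf{Question.} \emph{Is $d_n(H)=n$ for all $n$, for every compact quantum group $H\neq\mathbb C$?}\medskip

The answer is no. What decides the matter, at least in finite dimensions, is the set of \emph{characters} of $H$, that is, of unital $*$-homomorphisms $H\to\mathbb C$. A finite-dimensional $H$ always has one character, the counit $\varepsilon$, recalled in Section~\ref{sec:model}.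

\begin{theorem}\label{thm:A}
Let $H\neq\mathbb C$ be a finite-dimensional compact quantum group with no character besides the counit. Let $N$ be the largest dimension of an irreducible representation of the algebra $H$, let $L=\operatorname{lcm}(1,\dots,N)$ and $p=N^2L$, and let $k\ge1$ satisfy $2^{k+1}\ge5p$. Then $d_n(H)\le n-1$ for all $n\ge k+1$.
\end{theorem}

\begin{theorem}\label{thm:B}
For $H=C^*(SL_2(\mathbb F_8))$ we have $d_1=d_2=1$, and $d_n\le n-1$ for all $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:C}
If a compact quantum group $H$, of any dimension, has at least two characters, then $d_n(H)=n$ for all $n$. In particular this holds for $H=C(G)$ with $G$ any nontrivial compact group.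
\end{theorem}

\begin{corollary}\label{cor:D}
Let $H\neq\mathbb C$ be finite-dimensional. Then $d_n(H)=n$ for all $n$ if and only if $H$ has a character other than the counit. If it has none, then $\lim_n d_n(H)/n$ exists and is less than $1$.
\end{corollary}

For a finite group $\Gamma$, the algebra $H=C^*(\Gamma)$ with $\Delta(\gamma)=\gamma\otimes\gamma$ is a compact quantum group: $\Delta$ is injective because the elements $\gamma\otimes\gamma$ are linearly independent, and $\Delta(\gamma)(1\otimes\gamma')=\gamma\otimes\gamma\gamma'$, $\Delta(\gamma)(\gamma'\otimes1)=\gamma\gamma'\otimes\gamma$ give the density conditions. Its characters are the homomorphisms from $\Gamma$ to the circle group $\mathbb T$, the counit being the trivial one. Hence Theorem~\ref{thm:A} applies to every nontrivial finite perfect group. For $\Gamma=A_5$ one has $N=5$, $L=60$, $p=1500$, and $k=12$ works because $2^{13}=8192\ge7500$. We do not determine whether $d_n$ is bounded in the situation of Theorem~\ref{thm:A}, and we do not treat infinite-dimensional $H$ with at most one character.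

The proof of Theorems~\ref{thm:A} and~\ref{thm:B} has three steps. First, $d_{k+1}\le k$ follows if the standard system of $k+1$ charts on $E_kH$ can be deformed, without regard to equivariance, to a scalar one (Lemma~\ref{lem:ext}). Second, for finite-dimensional $H$ this deformation exists as soon as one explicit $k$-sphere, built from $k+2$ representations of $H$ in $H^{\otimes(k+1)}$, is null-homotopic (Section~\ref{sec:model}). Third, the sphere splits along the matrix blocks of $H^{\otimes(k+1)}$, and in a large block it contracts, because charts of different colors are tied to each other only by the sum condition and can be rotated independently (Sections~\ref{sec:spheres}, \ref{sec:large} and~\ref{sec:sl2}). Theorem~\ref{thm:C} is proved in Section~\ref{sec:two} by passing to the group of characters, and Corollary~\ref{cor:D} in Section~\ref{sec:rate}.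

\section{Joins, charts and deformations}\label{sec:general}

\subsection*{Conventions}
For $f\in C_0(0,1]$ and $s\in[0,1]$ let $f_s$ be the function $x\mapsto f(sx)$; thus $f_0=0$, $f_1=f$ and $t_s=st$. Each map $f\mapsto f_s$ is a $*$-homomorphism of $C_0(0,1]$, and $s\mapsto f_s$ is norm continuous by uniform continuity. We define $*$-homomorphisms on $C_0(0,1]\otimes H$ by their values on elementary tensors $f\otimes h$. Since $*$-homomorphisms are contractive, continuity in a parameter passes from elementary tensors to all elements. Since the zero map is equivariant, $\dim_{LT}\le m$ holds if and only if there are exactly $m+1$ maps as in the definition. We write $\Sigma^n=\{y\in[0,1]^{n+1}:\sum_cy_c=1\}$ for the standard simplex and $e_0,\dots,e_n$ for its vertices.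

The pointwise map $\mathrm{id}_A\otimes\Delta$ is indeed a coaction on $J=A\circledast_\delta H$. Subtracting $s\mapsto(1-s)f(0)+sf(1)$ from $f\in J$ shows that $J=J_0+J_1+J_2$, where $J_0=C_0((0,1))\otimes A\otimes H$, $J_1$ consists of the functions $(1-s)\,1\otimes h$ and $J_2$ of the functions $s\,\delta(a)$. The images of these elements lie in $J_0\otimes H$ or have the form $(1-s)\,1\otimes\Delta(h)$ or $s\,(\delta\otimes\mathrm{id})\delta(a)$, so they lie in $J\otimes H\subset C([0,1],A\otimes H\otimes H)$. After multiplication by $1\otimes H$ they span a dense subspace of the closed span of each $J_i\otimes H$, by the density condition for $\Delta$ ($i=0,1$) and for $\delta$ ($i=2$). Injectivity and coassociativity hold pointwise. In particular, equivariance of a map into $J$ can be checked at each $s\in[0,1]$.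

\subsection*{The commutative case}
Let $G$ be a compact group and $H=C(G)$, $\Delta(h)(g,g')=h(gg')$. A compact Hausdorff right $G$-space $X$ gives the coaction $\delta(a)(x,g)=a(xg)$ on $C(X)$. The join $X*G$ is the quotient of $[0,1]\times X\times G$ by $(0,x,g)\sim(0,x',g)$ and $(1,x,g)\sim(1,x,g')$, with the diagonal action. Let $E_nG$ be the quotient of $\Sigma^n\times G^{n+1}$ in which $(y,g)\sim(y,g')$ if $g_c=g'_c$ whenever $y_c>0$, again with the diagonal right action; its points are written $\sum_cy_cg_c$. The coarsest topology on $E_nG$ for which the functions $y_c$ and the maps $g_c\colon\{y_c>0\}\to G$ are continuous is Hausdorff and coarser than the compact quotient topology, so the two agree. Hence a map $x\mapsto\sum_cy_c(x)\gamma_c(x)$ into $E_nG$ is continuous if and only if each $y_c$ is continuous and each $\gamma_c$ is continuous on $\{y_c>0\}$. It follows that $(s,\sum_cy_cg_c,g)\mapsto\sum_csy_cg_c+(1-s)g$ is a $G$-homeomorphism $E_{n-1}G*G\to E_nG$. Finally, a $G$-map $\gamma\colon U\to G$ on an invariant open set is the same as a trivialization of $U\to U/G$: the map $\gamma^{-1}(1)\times G\to U$,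 $(x,g)\mapsto xg$, has the inverse $x\mapsto(x\gamma(x)^{-1},\gamma(x))$.

\begin{proposition}\label{prop:dict}
Let $G$ and $X$ be as above.
\begin{enumerate}
\item[(a)] $C(X)\circledast_\delta C(G)\cong C(X*G)$ equivariantly; hence $E_nC(G)\cong C(E_nG)$.
\item[(b)] For $m\ge0$ the following are equivalent: \textup{(i)} $\dim_{LT}^{C(G)}(C(X),\delta)\le m$; \textup{(ii)} there is a $G$-map $X\to E_mG$; \textup{(iii)} $X$ is covered by invariant open sets $U_0,\dots,U_m$, each with a $G$-map $U_c\to G$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The join algebra consists of the continuous functions $f(s,x,g)$ such that $f(0,x,g)$ depends only on $g$ and $f(1,x,g)$ only on $xg$, and $G$ acts on the last variable. The homeomorphism $(s,x,g)\mapsto(s,xg,g)$ carries this action to the diagonal one and these functions to the functions that are constant on the classes defining $X*G$. The second claim follows by induction.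

(b) Let $\rho\colon C_0((0,1]\times G)\to C(X)$ be a $*$-homomorphism. For each $x$, the functional $F\mapsto\rho(F)(x)$ is zero or evaluation at a point $(y(x),\gamma(x))$; put $y(x)=0$ in the first case. Then $y=\rho(t\otimes1)$ is continuous, and $\gamma$ is continuous on $\{y>0\}$ because $h\circ\gamma=\rho(t\otimes h)/y$ for all $h\in C(G)$. Conversely such a pair $(y,\gamma)$ defines $\rho$, since $F(s,g)\to0$ uniformly in $g$ as $s\to0$. Equivariance reads $\rho(F)(xg)=F(y(x),\gamma(x)g)$, that is, $y(xg)=y(x)$ and $\gamma(xg)=\gamma(x)g$. So $m+1$ equivariant maps with the sum condition are the same as a $G$-map $x\mapsto\sum_cy_c(x)\gamma_c(x)$ to $E_mG$, which proves (i)$\Leftrightarrow$(ii). Given (ii), take $U_c=\{y_c>0\}$. Given (iii), take for $(y_c)$ the pullback of a partition of unity on the compact Hausdorff space $X/G$ subordinate to the cover $(U_c/G)$.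
\end{proof}

\subsection*{One join costs at most one chart}

\begin{lemma}\label{lem:mono}
For every coaction $\delta$ of $H$ on $A$,
\[
\dim^H_{LT}(A)\le\dim^H_{LT}(A\circledast_\delta H)\le\dim^H_{LT}(A)+1 .
\]
Moreover $d_0=0$. Hence $d_n\le d_{n+1}\le d_n+1$ and $d_n\le n$, and if $d_{k+1}\le k$, then $d_n\le n-1$ for all $n\ge k+1$.
\end{lemma}

\begin{proof}
The map $f\otimes h\mapsto f(1)h$ shows $d_0=0$. Let $\rho_0,\dots,\rho_m$ be equivariant maps into $A$ with the sum condition, and define maps into $C([0,1],A\otimes H)$ by
\[
\rho_c'(f\otimes h)(s)=\delta\big(\rho_c(f_s\otimes h)\big)\quad(0\le c\le m),\qquad\rho'_{m+1}(f\otimes h)(s)=f(1-s)\,1\otimes h .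
\]
At $s=0$ the values are $0$ and $f(1)\,1\otimes h$, which lie in $\mathbb C\otimes H$; at $s=1$ they are $\delta(\rho_c(f\otimes h))$ and $0$, which lie in $\delta(A)$. The map $\rho'_{m+1}$ is equivariant because $(\mathrm{id}\otimes\Delta)(1\otimes h)=1\otimes\Delta(h)$. For $c\le m$ we have
\[
(\mathrm{id}\otimes\Delta)\delta\rho_c=(\delta\otimes\mathrm{id})\delta\rho_c=(\delta\rho_c\otimes\mathrm{id})(\mathrm{id}\otimes\Delta),
\]
and $f\otimes h\mapsto f_s\otimes h$ commutes with $\mathrm{id}\otimes\Delta$. At $t\otimes1$ the values add up to $s+(1-s)=1$. This is the upper bound.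

For the lower bound, let $r\colon A\circledast_\delta H\to A$ be the unital $*$-homomorphism $r(f)=\delta^{-1}(f(1))$, which exists because $\delta$ is injective. Let $\delta'$ be the coaction on the join. If $f(1)=\delta(a)$, then
\[
(\delta\otimes\mathrm{id})(r\otimes\mathrm{id})\delta'(f)=(\mathrm{id}\otimes\Delta)\delta(a)=(\delta\otimes\mathrm{id})\delta(r(f)),
\]
and $\delta\otimes\mathrm{id}$ is injective, so $r$ is equivariant. Composing with $r$ transports a system of maps from the join to $A$. The remaining claims follow by induction on $n$.
\end{proof}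

\subsection*{When a join costs nothing}
By Lemma~\ref{lem:mono} we must find one $k$ with $d_{k+1}\le k$, that is, extend a system of $k+1$ charts from $E_kH$ to $E_kH\circledast H$ without a new color. For a group, a $G$-map $X\to E_kG$ extends to $X*G$ if it is null-homotopic as a plain map: a homotopy $\sigma_s$ from a constant to the given map yields the function $(s,x,g)\mapsto\sigma_s(x)g$, which depends only on $g$ at $s=0$ and only on $xg$ at $s=1$. To say this for general $H$ we need the space of systems of charts with equivariance forgotten.

For a unital $C^*$-algebra $B$ let $X_k(B)$ be the set of tuples $\rho=(\rho_0,\dots,\rho_k)$ of $*$-homomorphisms $C_0(0,1]\otimes H\to B$ that satisfy the sum condition, with the topology of pointwise norm convergence. No other relation between different $\rho_c$ is imposed. For $H=C(G)$ the proof of Proposition~\ref{prop:dict}(b) identifies the points of $X_k(C(X))$ with the continuous maps $X\to E_kG$. From the definition, $X_k(\bigoplus_lB_l)=\prod_lX_k(B_l)$ for finite sums, and $X_k(B')\subset X_k(B)$ for a unital subalgebra $B'\subset B$.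

\begin{lemma}\label{lem:ext}
Let $\delta$ be a coaction of $H$ on $A$, and let $s\mapsto\sigma_s=(\sigma_{s,0},\dots,\sigma_{s,k})$ be a path $[0,1]\to X_k(A)$ such that $\sigma_0\in X_k(\mathbb C1)$ and all $\sigma_{1,c}$ are equivariant. Then $\dim_{LT}^H(A\circledast_\delta H)\le k$.
\end{lemma}

\begin{proof}
Put $R_{s,c}=(\sigma_{s,c}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\colon C_0(0,1]\otimes H\to A\otimes H$ and $\rho_c(x)(s)=R_{s,c}(x)$. This is continuous in $s$. At $s=0$ the values lie in $\mathbb C\otimes H$, and $R_{1,c}=\delta\sigma_{1,c}$ by equivariance of $\sigma_{1,c}$; so $\rho_c$ maps into the join. By coassociativity,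
\[
(\mathrm{id}\otimes\Delta)R_{s,c}=(\sigma_{s,c}\otimes\mathrm{id}\otimes\mathrm{id})\big(\mathrm{id}\otimes(\Delta\otimes\mathrm{id})\Delta\big)=(R_{s,c}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta),
\]
so $\rho_c$ is equivariant. Finally $\sum_c\rho_c(t\otimes1)(s)=\sum_c\sigma_{s,c}(t\otimes1)\otimes1=1\otimes1$.
\end{proof}

\section{Spheres of representations}\label{sec:spheres}

The obstruction to the deformation in Lemma~\ref{lem:ext} will be a sphere in $X_k(B)$ of a very simple form. We take as model of the $k$-sphere
\[
S^k=\Big\{x\in\mathbb R^{k+1}:\sum_{c=0}^k|x_c|=1\Big\},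
\]
which contains $\Sigma^k$ as a facet. Let $a_c,a_c'\colon H\to B$ $(0\le c\le k)$ be unital $*$-homomorphisms. Define $Q=Q[(a_0,a_0'),\dots,(a_k,a_k')]\colon S^k\to X_k(B)$ by
\[
Q(x)_c(f\otimes h)=\begin{cases}f(|x_c|)\,a_c(h),&x_c\ge0,\\ f(|x_c|)\,a_c'(h),&x_c\le0.\end{cases}
\]
The two cases agree at $x_c=0$ because $f(0)=0$, the sum condition is $\sum_c|x_c|=1$, and $Q$ is continuous on each closed orthant, hence continuous. We call $(a_c,a_c')$ the \emph{pair of color $c$}. A map from a sphere is \emph{null} if it is null-homotopic, equivalently if it extends over the ball.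

\begin{example}\label{ex:Z2}
Let $H=C(\mathbb Z/2)$, with characters $\varepsilon$ and $\chi$ given by evaluation at the identity and at the other element, and let $w\in H$ have $\varepsilon(w)=1$, $\chi(w)=-1$. Since $C_0(0,1]\otimes H\cong C_0([-1,1]\setminus\{0\})$, a $*$-homomorphism $\rho$ into $B$ is the same as a self-adjoint contraction $b=\rho(t\otimes w)$, and $\rho(t\otimes1)=|b|$. Thus
\[
X_k(B)=\Big\{(b_0,\dots,b_k):b_c=b_c^*\in B,\ \sum_c|b_c|=1\Big\}.
\]
A unital $*$-homomorphism $a\colon H\to B$ is a self-adjoint unitary $a(w)$. For $B=\mathbb C$ we get $X_k(\mathbb C)=S^k$, and $Q[(\varepsilon,\chi),\dots,(\varepsilon,\chi)]$ is the identity map, which is not null.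

Now let $k=1$ and $B=M_2(\mathbb C)$, and consider the same loop $x\mapsto(x_01,x_11)$, that is, $Q[(1,-1),(1,-1)]$ in terms of unitaries. We claim that it is null in $X_1(M_2(\mathbb C))$. Let $v=\operatorname{diag}(1,-1)$.

\emph{Subdivide.} For a self-adjoint unitary $z$, let $\Phi_z$ be the path from $(0,1)$ through $(z,0)$ to $(0,-1)$, linear on each half. Our loop is $\Phi_1\Phi_{-1}^{-1}\simeq(\Phi_1\Phi_v^{-1})(\Phi_v\Phi_{-1}^{-1})$, so it suffices to contract the loops whose pair of color $0$ is $(1,v)$ or $(v,-1)$. Doing the same in color $1$ leaves four loops, in which each pair is $(1,v)$ or $(v,-1)$.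

\emph{Rotate.} The unitaries $v$ and $-v$ are conjugate and $U(2)$ is connected, so each occurrence of $v$ may be moved to $-v$ while the other three unitaries stay fixed. Arrange that the pair of color $0$ agrees in the first diagonal entry and the pair of color $1$ in the second.

\emph{Fold.} Take the pairs $(1,v)$ and $(1,-v)$; the other three loops differ by signs. The loop is
\[
x\mapsto\big(\operatorname{diag}(|x_0|,x_0),\ \operatorname{diag}(x_1,|x_1|)\big).
\]
The first entries $(|x_0|,x_1)$ stay in the half circle $\{x_0\ge0\}$ and contract linearly to $(1,0)$; the second entries $(x_0,|x_1|)$ stay in $\{x_1\ge0\}$ and contract linearly to $(0,1)$. The loop contracts to the point $(\operatorname{diag}(1,0),\operatorname{diag}(0,1))$.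
\end{example}

The three moves work in general. A \emph{representation} is a unital $*$-homomorphism $H\to B(W)$ with $W$ a finite-dimensional Hilbert space.

\begin{lemma}\label{lem:Q}
Let $k\ge1$, and let $a_c,a_c'$ $(0\le c\le k)$ be representations on $W$.
\begin{enumerate}
\item[(Q1)] \textup{(Fold.)} Suppose that $W=\bigoplus_lW_l$ orthogonally, that all $a_c,a_c'$ preserve every $W_l$, and that for each $l$ there is a color $c$ with $a_c|_{W_l}=a_c'|_{W_l}$. Then $Q$ is null.
\item[(Q2)] \textup{(Rotate.)} The homotopy class of $Q$ does not change if one of the representations is replaced by a unitarily equivalent representation on $W$.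
\item[(Q3)] \textup{(Subdivide.)} Fix a color $c$ and the pairs of all other colors. Then ``$Q$ is null when the pair of color $c$ is $(a,a')$'' is an equivalence relation between representations $a,a'$ on $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(Q1) The map $Q$ takes values in $\prod_lX_k(B(W_l))\subset X_k(B(W))$. If the pair of color $c$ agrees on $W_l$, then the $l$-th component depends on $x_c$ only through $|x_c|$, so it factors through the hemisphere $\{x_c\ge0\}$, which contracts by $x\mapsto(1-r)x+re_c$. A map into a product whose components are null is null.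

(Q2) Let $r\mapsto u_r$ be a path in the connected group $U(W)$ from $1$ to the given unitary, and replace the one representation $a$ by $u_ra(\cdot)u_r^*$. Since $u_ra(1)u_r^*=1$, the sum condition persists, and we obtain a homotopy in $X_k(B(W))$.

(Q3) Let $D=\{x\in S^k:x_c\ge0\}$, a $k$-ball with boundary $\partial D=\{x_c=0\}$. A representation $a$ in color $c$ defines $\Phi_a\colon D\to X_k(B(W))$, and $\Phi_a|_{\partial D}$ does not depend on $a$. The sphere $Q$ for the pair $(a,a')$ is $\Phi_a$ on $D$ and, after reflection in $x_c$, $\Phi_{a'}$ on the other hemisphere. Collapsing the segments $\{x\}\times[0,1]$, $x\in\partial D$, in $D\times[0,1]$ gives a $(k+1)$-ball whose boundary is two copies of $D$ glued along $\partial D$. So $Q$ is null if and only if $\Phi_a$ and $\Phi_{a'}$ are homotopic relative to $\partial D$, which is an equivalence relation.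
\end{proof}

By (Q2), nullity depends only on the equivalence classes of the $2(k+1)$ representations. So to ``put'' a subrepresentation of $a$ on a subspace $W_1$ of the same dimension, and its complement on $W_1^\perp$, is always allowed.

\section{A criterion for finite-dimensional quantum groups}\label{sec:model}

Let $H$ be finite-dimensional. By Woronowicz's theorem a compact quantum group contains a dense Hopf $*$-algebra; in finite dimensions this is $H$ itself. So there are a character $\varepsilon$, the counit, and a linear map $\kappa\colon H\to H$, the antipode, with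
\[
(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta,\qquad \mathrm{mult}\,(\mathrm{id}\otimes\kappa)\Delta=\varepsilon(\cdot)1 .
\]
Let $\pi_i\colon H\to B(V_i)$, $i\in I$, be the irreducible representations, $n_i=\dim V_i$, with $0\in I$ and $\pi_0=\varepsilon$; thus $H\cong\bigoplus_iB(V_i)$. Let $\Delta^{(j)}\colon H\to H^{\otimes(j+1)}$ be the iterated comultiplication, $\Delta^{(0)}=\mathrm{id}$, so that $\Delta^{(i+j+1)}=(\Delta^{(i)}\otimes\Delta^{(j)})\Delta$.

\subsection*{The iterated join as functions on a simplex}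
To deform charts on $E_kH$ we unfold the recursive definition. Number the legs of $H^{\otimes(n+1)}$ by $0,\dots,n$. For nonempty $S=\{l_1<\dots<l_r\}\subset\{0,\dots,n\}$ let $\Sigma^S\subset\Sigma^n$ be the face spanned by the $e_l$, $l\in S$, let $\iota_S^{(n)}\colon H^{\otimes r}\to H^{\otimes(n+1)}$ be the unital $*$-homomorphism
\[
h_1\otimes\dots\otimes h_r\mapsto1^{\otimes l_1}\otimes\Delta^{(l_2-l_1-1)}(h_1)\otimes\dots\otimes\Delta^{(l_r-l_{r-1}-1)}(h_{r-1})\otimes\Delta^{(n-l_r)}(h_r),
\]
in which $h_j$ is spread over the legs $l_j,\dots,l_{j+1}-1$, and let $H_S^{(n)}$ be its image. Put $\beta_l=\iota^{(n)}_{\{l\}}$, so $\beta_l(h)=1^{\otimes l}\otimes\Delta^{(n-l)}(h)$. For $H=C(G)$ with $G$ finite, $\beta_l(h)$ is the function $h(g_l)$ of $(x_0,\dots,x_n)\in G^{n+1}$, where $g_l=x_lx_{l+1}\cdots x_n$, and $H_S^{(n)}$ consists of the functions of $g_{l_1}g_{l_2}^{-1},\dots,g_{l_{r-1}}g_{l_r}^{-1},g_{l_r}$, that is, of the functions of the join coordinates $g_l$, $l\in S$.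

We have $H_S^{(n)}\subset H_T^{(n)}$ for $S\subset T$. It suffices to add one element $l$ to $S$: if $l<l_1$, write $1^{\otimes l_1}=1^{\otimes l}\otimes\Delta^{(l_1-l-1)}(1)$; otherwise split the factor that contains leg $l$ by $\Delta^{(i+j+1)}=(\Delta^{(i)}\otimes\Delta^{(j)})\Delta$. In particular $\beta_l(H)\subset H^{(n)}_S$ for $l\in S$. For nonempty $S\subset\{0,\dots,n-1\}$ the definition gives
\begin{equation}\label{eq:iota}
H^{(n)}_{S\cup\{n\}}=H^{(n-1)}_S\otimes H,\qquad(\mathrm{id}^{\otimes(n-1)}\otimes\Delta)\,\iota_S^{(n-1)}=\iota^{(n)}_S .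
\end{equation}

\begin{lemma}\label{lem:model}
$E_nH$ is equivariantly isomorphic to the algebra of all $F\in C(\Sigma^n,H^{\otimes(n+1)})$ with $F(y)\in H_S^{(n)}$ for all nonempty $S$ and all $y\in\Sigma^S$, the coaction being $\Delta$ applied to the last leg.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ both algebras are $H$. Expanding the last leg in a basis of $H$ shows that $E_{n-1}H\otimes H$ consists of the continuous functions $\Sigma^{n-1}\to H^{\otimes(n+1)}$ with values in $H_S^{(n-1)}\otimes H$ on $\Sigma^S$. So an element of $E_nH$ is a continuous $f\colon[0,1]\times\Sigma^{n-1}\to H^{\otimes(n+1)}$ such that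
\begin{enumerate}
\item[(a)] $f(s,u)\in H_S^{(n-1)}\otimes H$ for $u\in\Sigma^S$;
\item[(b)] $f(0,u)=1^{\otimes n}\otimes h$ with $h$ independent of $u$;
\item[(c)] $f(1,\cdot)=(\mathrm{id}\otimes\Delta)F'$ for some $F'\in E_{n-1}H$.
\end{enumerate}
The map $(s,u)\mapsto(su,1-s)$ is a quotient map onto $\Sigma^n$ that collapses $\{0\}\times\Sigma^{n-1}$ to $e_n$ and is injective elsewhere. So (b) says that $f(s,u)=F(su,1-s)$ for a continuous $F$ with $F(e_n)\in H^{(n)}_{\{n\}}$. The image of $[0,1]\times\Sigma^S$ is $\Sigma^{S\cup\{n\}}$, so by \eqref{eq:iota}, (a) is the face condition for $S\cup\{n\}$. Condition (c) implies the face conditions for all nonempty $S\subset\{0,\dots,n-1\}$, by \eqref{eq:iota}. Conversely, assume these. For $S=\{0,\dots,n-1\}$ the condition says that $F(u,0)=(\mathrm{id}\otimes\Delta)F'(u)$ for some $F'(u)\in H^{\otimes n}$. As $\mathrm{id}\otimes\Delta$ is injective, hence isometric, $F'$ is unique and continuous, and $F'(u)\in H_S^{(n-1)}$ for $u\in\Sigma^S$ by \eqref{eq:iota}; this is (c). In both descriptions the coaction is $\Delta$ on the last leg.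
\end{proof}

\subsection*{The obstruction sphere}
Fix $k\ge1$, take $n=k$, write $H_S=H_S^{(k)}$, and add to $\beta_0,\dots,\beta_k$ the scalar homomorphism $\beta_{k+1}=\varepsilon(\cdot)1$. In the model of Lemma~\ref{lem:model}, $E_kH$ has the standard charts $f\otimes h\mapsto\big(y\mapsto f(y_c)\beta_c(h)\big)$. We want to deform them to the scalar system that is $f(1)\varepsilon(h)$ in color $k$ and $0$ in the other colors. The difficulty is that over the face $\Sigma^S$ the deformation must stay in $H_S$.

Consider $k=1$ (Figure~\ref{fig:square}). Over the vertex $e_0$ only $\beta_0(H)$ is available; we fade out $\beta_0$ in color $0$ and fade in $\varepsilon$ in color $1$. Over the vertex $e_1$ only $\beta_1(H)$ is available, and color $1$ must change from $\beta_1$ to $\varepsilon$; we hand the weight over to $\beta_1$ in color $0$ and then back to $\varepsilon$ in color $1$. These two paths and the standard charts over the edge $\Sigma^1$ form the loop $Q[(\beta_0,\beta_1),(\beta_1,\beta_2)]$ in $X_1(H\otimes H)$. Over the interior of the edge there is no constraint, so all that remains is to fill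 this loop.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[very thick] (1,0)--(0,1);
\draw[thick,dashed] (1,0)--(0,-1);
\draw[thick,dotted] (0,1)--(-1,0)--(0,-1);
\fill (1,0) circle (1.2pt) node[right] {$e_0$: $\beta_0$ in color $0$};
\fill (0,1) circle (1.2pt) node[above] {$e_1$: $\beta_1$ in color $1$};
\fill (-1,0) circle (1.2pt) node[left] {$-e_0$: $\beta_1$ in color $0$};
\fill (0,-1) circle (1.2pt) node[below] {$-e_1$: $\varepsilon$ in color $1$};
\node at (0.68,0.68) {$\Sigma^1$};
\node at (0.78,-0.68) {$K_{\{0\}}$};
\node at (-0.78,0.68) {$K_{\{1\}}$};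
\end{tikzpicture}
\caption{The loop $Q_1$ in $X_1(H\otimes H)$, with the representation carried by each vertex. The solid edge is the standard system of charts on $E_1H$. The dashed edge $K_{\{0\}}$ and the dotted path $K_{\{1\}}$ join its endpoints to the scalar point $-e_1$ using only $\beta_0(H)$ and only $\beta_1(H)$, respectively.}\label{fig:square}
\end{figure}

\begin{proposition}\label{prop:crit}
If $Q_k=Q[(\beta_0,\beta_1),(\beta_1,\beta_2),\dots,(\beta_k,\beta_{k+1})]\colon S^k\to X_k(H^{\otimes(k+1)})$ is null, then $d_{k+1}(H)\le k$.
\end{proposition}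

\begin{proof}
For a nonempty proper subset $S\subset\{0,\dots,k\}$ let $K_S$ be the part of the sphere that uses only the $\beta_l$ with $l\in S\cup\{k+1\}$:
\[
K_S=\{x\in S^k:\ x_c\le0\text{ if }c\notin S,\quad x_c\ge0\text{ if }c+1\notin S\cup\{k+1\}\}.
\]
It has the following properties.
\begin{enumerate}
\item[(1)] $Q_k(K_S)\subset X_k(H_S)$. Indeed, $x_c>0$ forces $c\in S$, and $x_c<0$ forces $c+1\in S\cup\{k+1\}$; moreover $\beta_l(H)\subset H_S$ for $l\in S$, and $\beta_{k+1}$ is scalar.
\item[(2)] $K_{S'}\subset K_S$ for $S'\subset S$, $\Sigma^S\subset K_S$, and $-e_k\in K_S$.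
\item[(3)] $K_S$ is contractible. Let $c_0$ be the largest element of $\{0,\dots,k\}\setminus S$. Then $c_0+1\in S\cup\{k+1\}$, so $-e_{c_0}\in K_S$. Since $x_{c_0}\le0$ on $K_S$, the point $(1-r)x-re_{c_0}$ lies on $S^k$, and it satisfies the same sign conditions.
\end{enumerate}
Let $\operatorname{Cone}(\Sigma^S)=[0,1]\times\Sigma^S/(\{0\}\times\Sigma^S)$, a ball of dimension $|S|$ with boundary $(\{1\}\times\Sigma^S)\cup\operatorname{Cone}(\partial\Sigma^S)$; for $|S|=1$ it is an interval and the boundary consists of its two endpoints. By induction on $|S|$ we choose, for nonempty proper $S$, maps $\nu_S\colon\operatorname{Cone}(\Sigma^S)\to K_S$ such that $\nu_S(1,y)=y$, the cone point goes to $-e_k$, and $\nu_S$ restricts to $\nu_{S'}$ for nonempty $S'\subsetneq S$. These requirements define $\nu_S$ on the boundary: they are consistent because $\nu_{S'}$ and $\nu_{S''}$ both restrict to $\nu_{S'\cap S''}$, or share only the cone point, and the values lie in $K_S$ by (2). By (3) the map extends over the ball.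

For $S=\{0,\dots,k\}$ the same requirements define $\nu\colon\partial\operatorname{Cone}(\Sigma^k)\to S^k$. Since $Q_k$ is null, so is $Q_k\nu$, and it extends to a map $M\colon\operatorname{Cone}(\Sigma^k)\to X_k(H^{\otimes(k+1)})$. Put
\[
\sigma_{s,c}(x)(y)=M(s,y)_c(x),\qquad x\in C_0(0,1]\otimes H,\ y\in\Sigma^k .
\]
For proper $S$ and $y\in\Sigma^S$ we have $M(s,y)=Q_k(\nu_S(s,y))\in X_k(H_S)$ by (1), and for $S=\{0,\dots,k\}$ the face condition is void since $H_S=H^{\otimes(k+1)}$. So $\sigma_s\in X_k(E_kH)$ by Lemma~\ref{lem:model}. The path $s\mapsto\sigma_s$ is continuous because $(s,y)\mapsto M(s,y)_c(x)$ is uniformly continuous on $[0,1]\times\Sigma^k$. At $s=0$ we get the constant $Q_k(-e_k)$, which is $f(1)\varepsilon(h)1$ in color $k$ and $0$ otherwise; so $\sigma_0\in X_k(\mathbb C1)$. At $s=1$ we get $\sigma_{1,c}(f\otimes h)(y)=f(y_c)\beta_c(h)$, which is equivariant since $(\mathrm{id}\otimes\Delta)\beta_c=(\beta_c\otimes\mathrm{id})\Delta$. Lemma~\ref{lem:ext} with $A=E_kH$ gives $d_{k+1}\le k$.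
\end{proof}

\subsection*{Blocks}
We have $H^{\otimes(k+1)}=\bigoplus B(V_{i_0}\otimes\dots\otimes V_{i_k})$, the sum running over $(i_0,\dots,i_k)\in I^{k+1}$. Hence $Q_k$ is null if and only if its component in each block is null. In the block $(i_0,\dots,i_k)$ the map $\beta_l$, $l\le k$, is the representation $1\otimes(\pi_{i_l}\otimes\dots\otimes\pi_{i_k})\Delta^{(k-l)}$.

\begin{lemma}\label{lem:blocks}
If $i_l=0$ for some $l$, then the component of $Q_k$ in the block $(i_0,\dots,i_k)$ is null.
\end{lemma}

\begin{proof}
For $l<k$ the counit property gives $(\varepsilon\otimes\pi_{i_{l+1}}\otimes\dots\otimes\pi_{i_k})\Delta^{(k-l)}=(\pi_{i_{l+1}}\otimes\dots\otimes\pi_{i_k})\Delta^{(k-l-1)}$, so $\beta_l=\beta_{l+1}$ in this block; for $l=k$ both are $\varepsilon(\cdot)1$. The pair of color $l$ agrees on the whole space, and (Q1) applies.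
\end{proof}

Only blocks with all $i_l\neq0$ remain. For $H=C(\mathbb Z/2)$ there is one such block; it is one-dimensional, its pairs are $(\varepsilon,\chi)$ or $(\chi,\varepsilon)$, and by Example~\ref{ex:Z2} the component of $Q_k$ is a homeomorphism $S^k\to X_k(\mathbb C)$, so it is not null. If the counit is the only character, every remaining block has dimension at least $2^{k+1}$.

\section{Large blocks: proof of Theorem~\ref{thm:A}}\label{sec:large}

Let $H$ be finite-dimensional and $N,L,p$ as in Theorem~\ref{thm:A}. We write $r\varepsilon$ for the representation $\varepsilon(\cdot)1$ on an $r$-dimensional space and call it trivial. To imitate Example~\ref{ex:Z2} we need a splitting $W=W_1\oplus W_2$ that all $2(k+1)$ representations respect. After (Q2) this is a question of arithmetic: every representation must have a subrepresentation of dimension $\dim W_1$. The numbers $L$ and $p$ are chosen so that $\dim W_1=2p$ always works.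

\begin{lemma}\label{lem:arith}
\begin{enumerate}
\item[(i)] A representation of dimension at least $p$ has a subrepresentation of dimension $L$.
\item[(ii)] A representation of dimension at least $3p$ has a subrepresentation of dimension $2p$.
\item[(iii)] Let $m\ge5p$. Every representation of dimension $m$ is joined to $m\varepsilon$ by a finite chain of \emph{steps} which, up to equivalence, have the form $\eta\oplus\mu\to\eta\oplus2p\,\varepsilon$ with $\dim\mu=2p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) There are at least $p/N=NL$ irreducible constituents, of at most $N$ different dimensions. Some dimension $d\le N$ occurs at least $L$ times; $d$ divides $L$, and $L/d$ of these constituents have total dimension $L$.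

(ii) Split off subrepresentations of dimension $L$ one after another, $2N^2$ times. Before each step the remaining dimension is at least $3p-(2N^2-1)L=p+L$, so (i) applies. The total dimension is $2N^2L=2p$.

(iii) Let $b$ be the sum of the nontrivial irreducible constituents of the current representation, and suppose $b\neq0$. If $\dim b\ge3p$, take $\mu\subset b$ by (ii). Otherwise the trivial part has dimension greater than $m-3p\ge2p$, and we take $\mu=\pi\oplus(2p-\dim\pi)\varepsilon$ with $\pi$ an irreducible constituent of $b$; here $\dim\pi\le N\le2p$. In both cases the step lowers $\dim b$.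
\end{proof}

\begin{lemma}\label{lem:large}
If $k\ge1$ and $m=\dim W\ge5p$, then $Q[(a_0,a_0'),\dots,(a_k,a_k')]\colon S^k\to X_k(B(W))$ is null for all representations $a_c,a_c'$ on $W$.
\end{lemma}

\begin{proof}
Join $a_0$ and $a_0'$ to $m\varepsilon$ by chains as in Lemma~\ref{lem:arith}(iii). By (Q3) for color $0$ it suffices to treat the case where the pair of color $0$ is a step $(\eta\oplus\mu,\eta\oplus2p\varepsilon)$. Fixing this pair and arguing in the same way in color $1$, we may assume that the pair of color $1$ is a step $(\eta'\oplus\mu',\eta'\oplus2p\varepsilon)$. Write $W=W_1\oplus W_2$ with $\dim W_1=2p$, and place the representations by (Q2).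
\begin{itemize}
\item Color $0$: put $\mu$, respectively $2p\varepsilon$, on $W_1$ and $\eta$ on $W_2$. The pair agrees on $W_2$.
\item Color $1$: since $\dim\eta'=m-2p\ge3p$, Lemma~\ref{lem:arith}(ii) gives $\eta'=\eta_1'\oplus\eta_2'$ with $\dim\eta_1'=2p$. Put $\eta_1'$ on $W_1$, and $\eta_2'\oplus\mu'$, respectively $\eta_2'\oplus2p\varepsilon$, on $W_2$; the dimension is $(m-4p)+2p=\dim W_2$. The pair agrees on $W_1$.
\item Colors $c\ge2$: each of $a_c,a_c'$ has a subrepresentation of dimension $2p$ by Lemma~\ref{lem:arith}(ii). Put it on $W_1$ and its complement on $W_2$.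
\end{itemize}
By (Q1), $Q$ is null.
\end{proof}

The hypothesis $k\ge1$ provides the two colors, one for each summand $W_l$. Lemma~\ref{lem:large} assumes nothing about characters; they enter only through the size of the blocks.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By hypothesis $n_i\ge2$ for $i\neq0$. A block with all $i_l\ne0$ acts on a space of dimension $\prod_ln_{i_l}\ge2^{k+1}\ge5p$, so its component of $Q_k$ is null by Lemma~\ref{lem:large}. The other components are null by Lemma~\ref{lem:blocks}. Proposition~\ref{prop:crit} gives $d_{k+1}\le k$, and Lemma~\ref{lem:mono} gives $d_n\le n-1$ for $n\ge k+1$.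
\end{proof}

\section{Failure at $n=2$: proof of Theorem~\ref{thm:B}}\label{sec:sl2}

In finite dimensions $n=2$ is the first value at which $d_n=n$ can fail.

\begin{lemma}\label{lem:d1}
$d_1(H)=1$ for every finite-dimensional $H\neq\mathbb C$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mono}, $d_1\le1$. Suppose that $\rho\colon C_0(0,1]\otimes H\to E_1H\subset C([0,1],H\otimes H)$ is equivariant with $\rho(t\otimes1)=1$. Then $\phi(h)=\rho(t\otimes h)$ is a unital equivariant $*$-homomorphism $H\to E_1H$, since $\phi(h)\phi(h')=\rho(t^2\otimes hh')=\rho(t\otimes1)\rho(t\otimes hh')=\phi(hh')$. Put $\psi_s(h)=(\mathrm{id}\otimes\varepsilon)\big(\phi(h)(s)\big)$, a pointwise continuous path of unital $*$-homomorphisms $H\to H$. We show that $\psi_1$ is both injective and not injective.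

As $\phi(h)(0)\in\mathbb C\otimes H$, the map $\psi_0$ is a character times $1$. It vanishes on all matrix blocks of $H$ except one block of size one, and $H\neq\mathbb C$ has another block; let $z\ne0$ be its unit. The projections $\psi_s(z)$ have norm $0$ or $1$, depend continuously on $s$, and $\psi_0(z)=0$. So $\psi_1(z)=0$.

On the other hand $\phi(h)(1)\in\Delta(H)$, and applying $\mathrm{id}\otimes\varepsilon$ shows $\phi(h)(1)=\Delta\psi_1(h)$. Equivariance at $s=1$ gives $(\Delta\otimes\mathrm{id})\Delta\psi_1=(\mathrm{id}\otimes\Delta)\Delta\psi_1=(\Delta\psi_1\otimes\mathrm{id})\Delta$, and $\Delta\otimes\mathrm{id}$ is injective, so $\Delta\psi_1=(\psi_1\otimes\mathrm{id})\Delta$. Applying $\varepsilon\otimes\mathrm{id}$ yields $\psi_1=(\chi\otimes\mathrm{id})\Delta$ with the character $\chi=\varepsilon\psi_1$. Since $\chi$ is multiplicative, $(\chi\otimes\chi\kappa)\Delta=\chi\circ\mathrm{mult}\,(\mathrm{id}\otimes\kappa)\Delta=\varepsilon$, and therefore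
\[
(\chi\kappa\otimes\mathrm{id})\Delta\psi_1=(\chi\otimes\chi\kappa\otimes\mathrm{id})(\Delta\otimes\mathrm{id})\Delta=(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}.
\]
So $\psi_1$ is injective, which contradicts $\psi_1(z)=0$.
\end{proof}

For $k=1$ the blocks have dimension $n_in_j\le N^2<5p$, so Lemma~\ref{lem:large} does not apply. In a block $(i,j)$ the loop $Q_1$ has the pairs
\[
(\pi_i\otimes\pi_j,\ n_i\pi_j)\ \text{ of color }0,\qquad(n_i\pi_j,\ n_in_j\varepsilon)\ \text{ of color }1,
\]
where $\pi_i\otimes\pi_j$ stands for $(\pi_i\otimes\pi_j)\Delta$. Three of the four representations split into pieces of dimension $n_j$, which suggests steps of that size.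

\begin{lemma}\label{lem:small}
Let $\dim W=nd$ with $n\ge2$, let $\pi$ be a representation of dimension $d$, let $\tau=nd\,\varepsilon$, and let $a,a'$ be representations on $W$, each with a subrepresentation of dimension $d$. Then $Q[(a,a'),(n\pi,\tau)]\colon S^1\to X_1(B(W))$ is null.
\end{lemma}

\begin{proof}
By (Q3) it suffices to treat the pairs $(a,\tau)$ and $(a',\tau)$ in color $0$, and by symmetry of the hypotheses only the first. Write $a=a_1\oplus a_2$ with $\dim a_1=d$, and put $a^*=d\varepsilon\oplus a_2$ and $b^{(r)}=r\pi\oplus(n-r)d\varepsilon$, so $b^{(n)}=n\pi$ and $b^{(0)}=\tau$. By (Q3) in both colors it suffices to treat the pairs $(a,a^*)$ and $(a^*,\tau)$ of color $0$ against the pairs $(b^{(r)},b^{(r-1)})$, $1\le r\le n$, of color $1$. Let $\eta=(r-1)\pi\oplus(n-r)d\varepsilon$; then $b^{(r)}=\pi\oplus\eta$ and $b^{(r-1)}=d\varepsilon\oplus\eta$. Since $\eta$ is a sum of $n-1\ge1$ representations of dimension $d$, we can write $\eta=\eta_1\oplus\eta_2$ with $\dim\eta_1=d$; this is where $n\ge2$ is used. Let $W=W_1\oplus W_2$ with $\dim W_1=d$.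
\begin{itemize}
\item Pair $(a,a^*)$. In color $0$ put $a_1$, respectively $d\varepsilon$, on $W_1$ and $a_2$ on $W_2$: agreement on $W_2$. In color $1$ put $\eta_1$ on $W_1$, and $\eta_2\oplus\pi$, respectively $\eta_2\oplus d\varepsilon$, on $W_2$: agreement on $W_1$.
\item Pair $(a^*,\tau)$. In color $0$ put $d\varepsilon$ on $W_1$, and $a_2$, respectively $(n-1)d\varepsilon$, on $W_2$: agreement on $W_1$. In color $1$ put $\pi$, respectively $d\varepsilon$, on $W_1$ and $\eta$ on $W_2$: agreement on $W_2$.
\end{itemize}
In both cases (Q2) and (Q1) apply.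
\end{proof}

\begin{proposition}\label{prop:two}
Let $H$ be finite-dimensional. Suppose that $n_i\ge2$ for all $i\neq0$ and that, for all $i,j\neq0$, the representation $\pi_i\otimes\pi_j$ has a subrepresentation of dimension $n_j$. Then $d_2(H)\le1$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:small} to the block $(i,j)$ with $n=n_i$, $d=n_j$, $\pi=\pi_j$, $a=\pi_i\otimes\pi_j$, $a'=n_i\pi_j$. Then use Lemma~\ref{lem:blocks} and Proposition~\ref{prop:crit} with $k=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $H=C^*(\Gamma)$ the representations of $H$ are the unitary representations of $\Gamma$, and $(\pi_i\otimes\pi_j)\Delta$ is the usual tensor product. We use the standard character table of $\Gamma=SL_2(\mathbb F_8)$, of order $504$. The conjugacy classes are those of $1$ (size $1$), of $u$ (size $63$), of $a^l$ for $l=1,2,3$ (size $72$ each, $a$ of order $7$), and of $b^l$ for $l=1,\dots,4$ (size $56$ each, $b$ of order $9$). The nontrivial irreducible characters are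
\begin{center}
\begin{tabular}{l|cccc}
 & $1$ & $u$ & $a^l$ & $b^l$\\ \hline
$\mathrm{St}$ & $8$ & $0$ & $1$ & $-1$\\
$R_\alpha$ & $9$ & $1$ & $\alpha+\bar\alpha$ & $0$\\
$D_\theta$ & $7$ & $-1$ & $0$ & $-(\theta+\bar\theta)$
\end{tabular}
\end{center}
where $\alpha$ runs over the nontrivial characters of $\langle a\rangle$ modulo inversion (three of them) and $\theta$ over the nontrivial characters of $\langle b\rangle$ modulo inversion (four of them). All values are real, so the multiplicity $\langle\chi\chi',\chi''\rangle$ is $\frac1{504}$ times the sum over classes of the class size times $\chi\chi'\chi''$. For characters $\omega_1,\dots,\omega_j$ of a cyclic group $\langle g\rangle$ of odd order $r$, the sum over $l=1,\dots,\frac{r-1}2$ is half the sum over the nontrivial elements, so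
\[
\sum_{l=1}^{(r-1)/2}\ \prod_{i=1}^j(\omega_i+\bar\omega_i)(g^l)=\tfrac12\,(r\nu-2^j),
\]
where $\nu$ is the number of sign choices for which $\omega_1^{\pm1}\cdots\omega_j^{\pm1}$ is trivial. For $j=1$ and $\omega_1$ nontrivial the sum is $-1$. We must show that the product of two nontrivial irreducible characters contains a constituent of the dimension of each factor:
\begin{align*}
\langle D_\theta D_{\theta'},D_{\theta''}\rangle&=\tfrac1{504}\big(343-63-28(9\nu-8)\big)=1-\tfrac\nu2,\\
\langle\mathrm{St}\,D_\theta,D_{\theta'}\rangle&=\tfrac1{504}\big(392-28(9\nu-4)\big)=1-\tfrac\nu2, &\langle\mathrm{St}\,D_\theta,\mathrm{St}\rangle&=\tfrac1{504}(448+56)=1,\\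
\langle R_\alpha D_\theta,R_{\alpha'}\rangle&=\tfrac1{504}(567-63)=1, &\langle R_\alpha D_\theta,D_{\theta'}\rangle&=\tfrac1{504}(441+63)=1,\\
\langle\mathrm{St}\,\mathrm{St},\mathrm{St}\rangle&=\tfrac1{504}(512+216-224)=1,\\
\langle\mathrm{St}\,R_\alpha,R_{\alpha'}\rangle&=\tfrac1{504}\big(648+36(7\nu-4)\big)=1+\tfrac\nu2, &\langle\mathrm{St}\,R_\alpha,\mathrm{St}\rangle&=\tfrac1{504}(576-72)=1,\\
\langle R_\alpha R_{\alpha'},R_{\alpha''}\rangle&=\tfrac1{504}\big(729+63+36(7\nu-8)\big)=1+\tfrac\nu2 .
\end{align*}
In the first line $\nu\neq0$ only if $\theta''\in\{(\theta\theta')^{\pm1},(\theta\bar\theta')^{\pm1}\}$, which excludes at most two of the four classes; any other $\theta''$ has multiplicity $1$. In the second line $\nu=0$ for $\theta'\neq\theta^{\pm1}$. So all required dimensions occur, Proposition~\ref{prop:two} gives $d_2\le1$, and Lemma~\ref{lem:mono} gives $d_n\le n-1$ for $n\ge2$. By Lemmas~\ref{lem:d1} and~\ref{lem:mono}, $1=d_1\le d_2\le1$.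
\end{proof}

\section{Two characters: proof of Theorem~\ref{thm:C}}\label{sec:two}

\subsection*{Reduction to a compact group}
Let $\mathcal I$ be the closed ideal of $H$ generated by all commutators and $q\colon H\to H/\mathcal I=C(G)$ the quotient map, where $G$ is the space of characters of $H$; by hypothesis $|G|\ge2$. Since $C(G)\otimes C(G)$ is commutative, $(q\otimes q)\Delta$ vanishes on $\mathcal I$, so there is a coassociative $\bar\Delta$ on $C(G)$ with $\bar\Delta q=(q\otimes q)\Delta$. The density conditions pass to the quotient. By Woronowicz's description of the commutative case, $G$ is a compact group and $\bar\Delta$ is dual to its multiplication.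

\begin{lemma}\label{lem:reduce}
$d_n(H)\ge d_n(C(G))$ for all $n$.
\end{lemma}

\begin{proof}
Let $\bar\Delta_n$ be the coaction on $E_nC(G)$. Put $q_0=q$ and $q_{n+1}(f)=(q_n\otimes q)\circ f$. We show by induction that $q_n$ is a unital $*$-homomorphism $E_nH\to E_nC(G)$ with $\bar\Delta_nq_n=(q_n\otimes q)\Delta_n$. If $f(0)=1\otimes h$ and $f(1)=\Delta_n(a)$, then $q_{n+1}(f)(0)=1\otimes q(h)$ and $q_{n+1}(f)(1)=\bar\Delta_n(q_n(a))$, so $q_{n+1}(f)\in E_{n+1}C(G)$. The intertwining relation holds pointwise because $(\mathrm{id}\otimes\bar\Delta)(q_n\otimes q)=(q_n\otimes q\otimes q)(\mathrm{id}\otimes\Delta)$.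

Let $\rho_0,\dots,\rho_m$ show that $d_n(H)\le m$. The maps $q_n\rho_c$ take values in the commutative algebra $C(E_nG)$, so they vanish on
\[
(f_1\otimes x)\,[f_2\otimes h,f_3\otimes h']\,(f_4\otimes x')=f_1f_2f_3f_4\otimes x[h,h']x' .
\]
These elements span a dense subspace of $C_0(0,1]\otimes\mathcal I$, which is the algebra of $\mathcal I$-valued functions and hence the kernel of the surjection $\mathrm{id}\otimes q$. So $q_n\rho_c=\bar\rho_c(\mathrm{id}\otimes q)$ for $*$-homomorphisms $\bar\rho_c$ on $C_0(0,1]\otimes C(G)$, which satisfy the sum condition. They are equivariant because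
\[
\bar\Delta_n\bar\rho_c(\mathrm{id}\otimes q)=(q_n\otimes q)\Delta_n\rho_c=(q_n\rho_c\otimes q)(\mathrm{id}\otimes\Delta)=(\bar\rho_c\otimes\mathrm{id})(\mathrm{id}\otimes\bar\Delta)(\mathrm{id}\otimes q).\qedhere
\]
\end{proof}

Since $d_n(H)\le n$ and $d_0=0$, Theorem~\ref{thm:C} follows from Lemma~\ref{lem:reduce}, Proposition~\ref{prop:dict} and the next statement.

\begin{proposition}\label{prop:BU}
Let $G$ be a nontrivial compact group and $n\ge1$. There is no $G$-map $E_nG\to E_{n-1}G$.
\end{proposition}

Suppose that $\varphi\colon E_nG\to E_{n-1}G$ is a $G$-map. Joining repeatedly with the identity of $G$ gives $G$-maps $E_mG\to E_{m-1}G$ for all $m\ge n$, and composing them gives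
\begin{equation}\label{eq:star}
G\text{-maps }E_mG\to E_{n-1}G\text{ for all }m\ge n .
\end{equation}
By Proposition~\ref{prop:dict}(b), and since $E_mG\subset E_{m'}G$ for $m\le m'$, every locally trivial principal $G$-bundle over a compact base then has a $G$-map to $E_{n-1}G$, so it is trivial over each set of a cover by $n$ open sets. We refute \eqref{eq:star} in three cases: $G$ has torsion; $G$ is not totally disconnected; $G$ is totally disconnected and torsion-free. Two standard facts are used more than once.
\begin{enumerate}
\item[(T1)] The join of $m+1$ nonempty polyhedra is $(m-1)$-connected.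
\item[(T2)] Let $Y=Y_1\cup\dots\cup Y_n$, with either all $Y_c$ open and singular cohomology, or $Y$ compact Hausdorff, all $Y_c$ closed, and \v Cech cohomology. If $u_c|_{Y_c}=0$ for each $c$, then $u_1\cdots u_n=0$. Indeed, $u_c$ lifts to the cohomology of $(Y,Y_c)$ by the exact sequence of the pair, and the relative cup product of the lifts lies in the cohomology of $(Y,\bigcup_cY_c)$, which is zero.
\end{enumerate}

\subsection*{Groups with torsion}
Let $C\subset G$ be a subgroup of prime order. The finite group $C$ acts freely on the compact Hausdorff space $E_{n-1}G$, so every point has a neighborhood disjoint from its nontrivial translates, and $E_{n-1}G\to E_{n-1}G/C$ is a locally trivial principal $C$-bundle. A finite trivializing cover and Proposition~\ref{prop:dict}(b) for the group $C$ give a $C$-map $E_{n-1}G\to E_MC$ for some $M$. With $m=\max(n,M+1)$, \eqref{eq:star} yields a $C$-map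
\[
E_{M+1}C\subset E_mC\subset E_mG\to E_{n-1}G\to E_MC .
\]
Both ends are simplicial complexes with free $C$-action; $E_{M+1}C$ is $M$-connected by (T1) and $E_MC$ has dimension $M$. This contradicts Dold's theorem \cite{Dold}: for a nontrivial finite group $C$ there is no $C$-map from an $M$-connected free $C$-complex to a free $C$-complex of dimension at most $M$.

\subsection*{Groups with nontrivial identity component}
Such a group may be torsion-free, so the previous argument does not cover it; we use characteristic classes. Every element of a compact connected group lies in a compact connected abelian subgroup \cite{HM}, so $G$ contains a nontrivial compact connected abelian subgroup $A$. By the Peter--Weyl theorem there is a finite-dimensional unitary representation $V$ of $G$ that is nontrivial on $A$. Write the character group $\widehat A$ additively and let $w_1,\dots,w_r\in\widehat A$ be the weights of $V|_A$, not all zero.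

Fix $m\ge4n$. The map $E_mG\to Y=E_mG/G$ is a principal bundle, trivial over each $\{y_c>0\}$, so $\mathcal E=E_mG\times_GV$ is a complex vector bundle over the compact Hausdorff space $Y$. We use Chern classes in rational \v Cech cohomology: they are natural, vanish for trivial bundles, satisfy the Whitney sum formula, and $c_1$ is additive for tensor products of line bundles. The cover given by \eqref{eq:star} trivializes the $G$-bundle, so we need a class on $Y$; we detect it on $E_mA/A$, where $\mathcal E$ splits into line bundles. The class $c_1(\mathcal E)$ corresponds to $\sum_iw_i$, which may vanish, whereas $\sum_iw_i^2$ cannot. So we put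
\[
u=c_1(\mathcal E)^2-2c_2(\mathcal E)\in\check H^4(Y;\mathbb Q).
\]

\emph{The class $u^n$ vanishes.} Let $y_0',\dots,y'_{n-1}$ be the barycentric coordinates of a $G$-map $E_mG\to E_{n-1}G$, viewed as functions on $Y$. The closed sets $\{y_c'\ge1/n\}$ cover $Y$, and $\mathcal E$ is trivial over each of them. By (T2), $u^n=0$.

\emph{The class $u^n$ does not vanish.} For $w\in\widehat A$ let $\mathcal L_w=E_mA\times_A\mathbb C_w$ be the associated line bundle over $E_mA/A$. The homomorphism $w\mapsto c_1(\mathcal L_w)$ extends to a ring homomorphism
\[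
\mathrm c_A\colon\operatorname{Sym}(\widehat A\otimes\mathbb Q)\to\check H^*(E_mA/A;\mathbb Q)
\]
that doubles degrees. The pullback of $\mathcal E$ along $E_mA/A\to Y$ is $E_mA\times_AV=\bigoplus_i\mathcal L_{w_i}$. With $x_i=c_1(\mathcal L_{w_i})$, the Whitney formula shows that $u$ pulls back to $(\sum_ix_i)^2-2\sum_{i<j}x_ix_j=\mathrm c_A(\sum_iw_i^2)$. A character of finite order has finite connected image, so $\widehat A$ is torsion-free and some $w_i$ is nonzero in $\widehat A\otimes\mathbb Q$. A $\mathbb Q$-linear functional $\xi$ with $\xi(w_i)\ne0$ extends to a ring homomorphism $\operatorname{Sym}(\widehat A\otimes\mathbb Q)\to\mathbb Q$ that sends $(\sum_iw_i^2)^n$ to $(\sum_i\xi(w_i)^2)^n>0$. So $(\sum_iw_i^2)^n\neq0$ in $\operatorname{Sym}^{2n}$, and since $4n\le m$ the following lemma gives $u^n\neq0$, a contradiction.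

\begin{lemma}\label{lem:sym}
For a compact connected abelian group $A$, the map $\mathrm c_A$ is injective on $\operatorname{Sym}^j(\widehat A\otimes\mathbb Q)$ when $2j\le m$.
\end{lemma}

\begin{proof}
First let $A=T$ be a torus. The space $E_mT$ is a compact polyhedron, hence locally contractible. The base $E_mT/T$ is covered by open sets $U$ with $U\times T$ open in $E_mT$; as a retract of a locally contractible space, $U$ is locally contractible. On a compact Hausdorff locally contractible space \v Cech and singular cohomology agree. Let $ET\to BT$ be the universal bundle; $H^*(BT;\mathbb Q)$ is the polynomial ring $\operatorname{Sym}(\widehat T\otimes\mathbb Q)$, with $w$ corresponding to the first Chern class of the associated line bundle. Compare the homotopy exact sequences of $E_mT\to E_mT/T$ and $ET\to BT$ along the classifying map. Since $E_mT$ is $(m-1)$-connected by (T1) and $ET$ is contractible, the classifying map is bijective on $\pi_i$ for $i<m$ and surjective on $\pi_m$. Hence it is surjective on $H_i(\,\cdot\,;\mathbb Q)$ and injective on $H^i(\,\cdot\,;\mathbb Q)$ for $i\le m$, which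 is the claim for $T$.

In general, for a finite set $\lambda\subset\widehat A$ let $T_\lambda$ be the image of $A$ in $\mathbb T^\lambda$, a closed connected subgroup of a torus and so a torus. The $T_\lambda$ form an inverse system of quotients of $A$, with $\widehat A=\bigcup_\lambda\widehat T_\lambda$, and they separate the points of $A$ by the Peter--Weyl theorem. We claim that $E_mA/A\to\varprojlim E_mT_\lambda/T_\lambda$ is a homeomorphism; both spaces are compact Hausdorff, so bijectivity suffices. Given a point of the limit, its preimages in $E_mA/A$ at the various levels $\lambda$ are nonempty closed sets, directed downward, so they have a common point. If $x,x'\in E_mA$ have the same image in every $E_mT_\lambda/T_\lambda$, then the sets of $g\in A$ for which $xg$ and $x'$ agree in $E_mT_\lambda$ are nonempty, closed and directed downward. For $g$ in their intersection, $xg$ and $x'$ have the same barycentric coordinates, and their group coordinates agree in every $T_\lambda$, so $xg=x'$. By continuity of \v Cech cohomology for inverse limits of compact Hausdorff spaces, $\check H^*(E_mA/A;\mathbb Q)=\varinjlim\check H^*(E_mT_\lambda/T_\lambda;\mathbb Q)$.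 The bundles $\mathcal L_w$ are compatible with pullback in this system, so $\mathrm c_A$ is the direct limit of the maps $\mathrm c_{T_\lambda}$, and a direct limit of injective maps is injective.
\end{proof}

\subsection*{Totally disconnected torsion-free groups}
Here there is neither a finite nor a connected subgroup to restrict to. Instead we build a principal $G$-bundle over the $n$-torus with injective holonomy and show that it needs more than $n$ charts.

Let $1\neq g\in G$. The closure $A$ of $\langle g\rangle$ is an infinite compact abelian torsion-free group. It is uncountable: all points have the same Haar measure, which is $0$ since $A$ is infinite. A torsion-free abelian group of finite rank $r$ embeds in $\mathbb Q^r$ and is countable, so $A$ has infinite rank, and there is an injective homomorphism $j\colon\Lambda=\mathbb Z^n\to G$. Let $P=(\mathbb R^n\times G)/\Lambda$, where $\lambda\cdot(x,g)=(x+\lambda,j(\lambda)g)$. This is a compact right $G$-space. Over an evenly covered open subset of $\mathbb T^n=\mathbb R^n/\Lambda$ with sheet $\widetilde U$ it is $\widetilde U\times G$, so $P\to\mathbb T^n$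 is a locally trivial principal $G$-bundle. By the remark after \eqref{eq:star}, $\mathbb T^n$ is covered by open sets $O_1,\dots,O_n$ with $G$-maps $\gamma_c\colon P|_{O_c}\to G$.

Let $\widetilde O_c\subset\mathbb R^n$ be the preimage of $O_c$, and $\varphi_c(x)=\gamma_c([x,1])$ for $x\in\widetilde O_c$. From $[x+\lambda,1]=[x,j(\lambda)^{-1}]=[x,1]\,j(\lambda)^{-1}$ we get $\varphi_c(x+\lambda)=\varphi_c(x)j(\lambda)^{-1}$. As $G$ is totally disconnected, $\varphi_c$ is constant along paths. If a loop in $O_c$ lifts to a path from $x$ to $x+\lambda$, then $j(\lambda)=1$, so $\lambda=0$. Since $H_1(O_c;\mathbb Z)$ is generated by loops, $H_1(O_c;\mathbb Z)\to H_1(\mathbb T^n;\mathbb Z)=\Lambda$ is zero, and because $H^1(\,\cdot\,;\mathbb Z)=\operatorname{Hom}(H_1,\mathbb Z)$, the restriction $H^1(\mathbb T^n;\mathbb Z)\to H^1(O_c;\mathbb Z)$ is zero. By (T2) every product of $n$ classes in $H^1(\mathbb T^n;\mathbb Z)$ vanishes. But the product of the $n$ standard generators generates $H^n(\mathbb T^n;\mathbb Z)\cong\mathbb Z$, a contradiction.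

A group with a nontrivial element of finite order has an element of prime order, so the three cases cover all nontrivial compact groups. This proves Proposition~\ref{prop:BU} and Theorem~\ref{thm:C}.

\section{The growth rate: proof of Corollary~\ref{cor:D}}\label{sec:rate}

A finite-dimensional $H$ has the counit as a character, so the first statement of Corollary~\ref{cor:D} is Theorem~\ref{thm:A} together with Theorem~\ref{thm:C}. Lemma~\ref{lem:mono} only propagates a single drop. To repeat the drop periodically, we view $\Sigma^{n+n'+1}$ as the join of $\Sigma^n$ and $\Sigma^{n'}$ and use charts from both sides.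

\begin{lemma}\label{lem:sub}
For finite-dimensional $H$ and $n,n'\ge0$: $d_{n+n'+1}\le d_n+d_{n'}+1$.
\end{lemma}

\begin{proof}
Use the model of Lemma~\ref{lem:model} and put $n''=n+n'+1$. The map $(s,u,u')\mapsto(su,(1-s)u')$ is a quotient map $[0,1]\times\Sigma^n\times\Sigma^{n'}\to\Sigma^{n''}$; it forgets $u$ when $s=0$, forgets $u'$ when $s=1$, and is injective elsewhere. Given equivariant systems $(\rho_c)$ for $E_nH$ and $(\rho_c')$ for $E_{n'}H$ with the sum condition, let $\tilde\rho_c(f\otimes h)$ and $\tilde\rho\,'_c(f\otimes h)$ have at the point $y=(su,(1-s)u')$ the values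
\[
(\mathrm{id}^{\otimes n}\otimes\Delta^{(n'+1)})\big(\rho_c(f_s\otimes h)(u)\big)\qquad\text{and}\qquad1^{\otimes(n+1)}\otimes\rho'_c(f_{1-s}\otimes h)(u').
\]
Both expressions are continuous in $(s,u,u')$. The first does not involve $u'$ and vanishes at $s=0$; the second does not involve $u$ and vanishes at $s=1$. So both descend to continuous functions on $\Sigma^{n''}$.

Let $y\in\Sigma^T$, and let $S$ and $S'$ be the parts of $T$ in $\{0,\dots,n\}$ and $\{n+1,\dots,n''\}$. If $s>0$, then $S\neq\emptyset$ and $u\in\Sigma^S$, and the first value lies in $(\mathrm{id}^{\otimes n}\otimes\Delta^{(n'+1)})H_S^{(n)}=H_S^{(n'')}\subset H_T^{(n'')}$, by iterating \eqref{eq:iota}. If $s<1$, then $S'\neq\emptyset$ and $u'\in\Sigma^{S'-(n+1)}$, and the second value lies in $1^{\otimes(n+1)}\otimes H^{(n')}_{S'-(n+1)}=H^{(n'')}_{S'}\subset H_T^{(n'')}$. So the maps go into $E_{n''}H$. The map $\tilde\rho\,'_c$ is equivariant because $\rho'_c$ is and the coaction acts on the last leg. For $\tilde\rho_c$, applying $\Delta$ to the last leg of $\Delta^{(n'+1)}$ gives $(\Delta^{(n'+1)}\otimes\mathrm{id})\Delta$, which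 reduces the claim to the equivariance of $\rho_c$. At $t\otimes1$ the values add up to $s+(1-s)=1$. The number of maps is $(d_n+1)+(d_{n'}+1)$.
\end{proof}

Put $b_m=d_{m-1}+1$ for $m\ge1$, the number of charts needed for the join of $m$ copies of $H$. Lemma~\ref{lem:sub} says $b_{m+m'}\le b_m+b_{m'}$. By Fekete's lemma, for a subadditive sequence $b_m/m$ converges to $\inf_mb_m/m$. Since $d_n=b_{n+1}-1$, the limit $\lim_nd_n/n$ exists and equals this infimum. Under the hypotheses of Theorem~\ref{thm:A} we have $b_{k+2}=d_{k+1}+1\le k+1$, so the limit is at most $\frac{k+1}{k+2}<1$. This proves Corollary~\ref{cor:D}.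

\begin{remark}
For $H=C^*(SL_2(\mathbb F_8))$, Theorem~\ref{thm:B} gives $b_3=2$, and $b_r\le r$ by Lemma~\ref{lem:mono}. Writing $n+1=3\lfloor\frac{n+1}3\rfloor+r$ with $r\in\{0,1,2\}$, subadditivity gives $d_n\le2\lfloor\frac{n+1}3\rfloor+r-1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CP} Alexandru Chirvasitu and Benjamin Passer, \emph{Invariants in Noncommutative Dynamics}, arXiv:1804.01434 (2018).

\bibitem{Dold} A. Dold, \emph{Simple proofs of some Borsuk--Ulam results}, 1983.

\bibitem{HM} Hofmann and Morris, \emph{The Structure of Compact Groups}.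

\end{thebibliography}
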